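# Isolated end invariants for characters of the one-holed torus

## 1. Two matrices and their bounded words

Put $\varphi=\frac{1+\sqrt5}{2}$, so that $\varphi^2+\varphi^{-2}=3$, and take
$$A=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad B=\begin{pmatrix}\varphi^{2}&0\\3&\varphi^{-2}\end{pmatrix},\qquad AB=\begin{pmatrix}3&\varphi^{-2}\\-\varphi^{2}&0\end{pmatrix}.$$
All have determinant $1$, and $(\operatorname{tr}A,\operatorname{tr}B,\operatorname{tr}AB)=(0,3,3)$. Let us compute traces of some words. The only tool is the Cayley–Hamilton identity $h+h^{-1}=(\operatorname{tr}h)I$ for $h\in\mathrm{SL}(2,\mathbb C)$. Multiplying it by $g$ and taking traces gives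
$$\operatorname{tr}(gh)+\operatorname{tr}(gh^{-1})=\operatorname{tr}g\,\operatorname{tr}h .$$

Since $A^2=-I$, the traces of $B,AB,A^2B,A^3B,A^4B,\dots$ are $3,3,-3,-3,3,\dots$, with period $4$. In the other direction, $v_k=\operatorname{tr}(AB^k)$ satisfies $v_{k+1}=3v_k-v_{k-1}$, so $v_0,v_1,v_2,\dots$ is $0,3,9,24,63,\dots$ and grows without bound. A mixed word:
$$\operatorname{tr}(A^2B\cdot AB)=\operatorname{tr}(A^2B)\operatorname{tr}(AB)-\operatorname{tr}(A^2B\,B^{-1}A^{-1})=-9-\operatorname{tr}A=-9 .$$

The words $A^nB$ have bounded trace, and the others that we tried grow. If we think of words as simple closed curves on a torus with one hole, then the curves $A^nB$ converge, as directions, to the direction of $A$. So it looks as if there is exactly one direction in which infinitely many distinct curves keep bounded trace. We shall see that this is so. For another pair of matrices the set of such directions may be different. What can this set look like?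

## 2. Slopes, the trace identity, and end invariants

**The surface and its characters.** Let $\Sigma$ be the one-holed torus, with fundamental group the free group $F_2=\langle X,Y\rangle$, and let $\mathcal X$ be the $\mathrm{SL}(2,\mathbb C)$ character variety of $F_2$. It is identified with $\mathbb C^3$ by
$$[\rho]\mapsto(x,y,z)=(\operatorname{tr}\rho(X),\operatorname{tr}\rho(Y),\operatorname{tr}\rho(XY)).$$
In particular, every triple of complex numbers is the triple of some character. For $\kappa\in\mathbb C$ the relative character variety is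
$$\mathcal X_\kappa=\{[\rho]:\operatorname{tr}\rho(XYX^{-1}Y^{-1})=\kappa\},\qquad\text{that is,}\qquad x^2+y^2+z^2-xyz-2=\kappa .$$
The triple $(0,3,3)$ of Section 1 lies in $\mathcal X_{16}$.

**Simple closed curves as slopes.** Let $\mathscr S$ be the set of free homotopy classes of essential, non-peripheral simple closed curves on $\Sigma$. They are the conjugacy classes, up to inversion, of primitive elements of $F_2$ (members of a basis). By a classical theorem of Nielsen such a class is determined by its homology vector $\pm(m,n)\in\mathbb Z^2=H_1(\Sigma)$, where $X=(1,0)$ and $Y=(0,1)$, and every primitive integer vector occurs. So $\mathscr S$ is the set of slopes $n/m\in\mathbb Q\cup\{\infty\}$. For example $X$, $Y$, $XY$, $X^nY$ have slopes $0,\infty,1,1/n$. Since $\operatorname{tr}g^{-1}=\operatorname{tr}g$ in $\mathrm{SL}(2,\mathbb C)$, we may write $\operatorname{tr}\gamma=\operatorname{tr}\rho(\gamma)$ for $\gamma\in\mathscr S$; below only the modulus matters for end invariants.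

The space $\mathscr{PL}$ of projective measured laminations is homeomorphic to a circle and is identified with $\mathbb R\cup\{\infty\}$. Its rational points are the elements of $\mathscr S$, and its irrational points are the irrational laminations.

**Definition (end invariants).** A point $\lambda\in\mathscr{PL}$ lies in $\mathcal E(\rho)$ if and only if there are distinct classes $\gamma_n\in\mathscr S$ with $\gamma_n\to\lambda$ and $\{|\operatorname{tr}\rho(\gamma_n)|\}$ bounded.

Equivalently, $\lambda\notin\mathcal E(\rho)$ if and only if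
$$\text{for every }C\text{ some neighborhood of }\lambda\text{ contains only finitely many }\gamma\in\mathscr S\text{ with }|\operatorname{tr}\gamma|\le C. \tag{1}$$
Indeed, if (1) fails for some $C$, pick distinct classes with $|\operatorname{tr}|\le C$ in a shrinking sequence of neighborhoods of $\lambda$. If (1) holds, no sequence as in the definition exists. In Section 1 the classes $X^nY$ have slopes $1/n\to0$ and traces $\pm3$, so the point $X$ (slope $0$) lies in $\mathcal E(\rho)$.

**Adjacency.** Two classes with vectors $u,v$ are *adjacent* if $\det(u,v)=\pm1$. Since $\mathrm{Aut}(F_2)\to GL(2,\mathbb Z)$ is onto, there is then a basis $A,B$ of $F_2$ with homology vectors $u,v$. A common neighbor $\alpha u+\beta v$ must have $\alpha,\beta\in\{\pm1\}$, so there are exactly two, $u+v$ and $u-v$. The elements $AB$ and $AB^{-1}$ are primitive (each forms a basis with $B$), so they represent these two classes. Hence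
$$\operatorname{tr}(u+v)+\operatorname{tr}(u-v)=\operatorname{tr}(u)\operatorname{tr}(v). \tag{2}$$

**Mediants and depth.** Let $P,Q$ be adjacent and let $J=[P,Q]$ be one of the two closed arcs of $\mathscr{PL}$ that they bound. After choosing signs of the vectors, $J$ consists of the directions $\alpha P+\beta Q$ with $\alpha,\beta\ge0$. It contains exactly one of the two common neighbors, namely $M=P+Q$, called the *mediant* of $J$; the other one, $P-Q$, lies outside $J$. The mediant cuts $J$ into $[P,M]$ and $[M,Q]$, and one may repeat. Say that $M$ has depth $0$ in $J$, that the mediants of the two sub-arcs have depth $1$, and so on. There are $2^k$ points of depth $k$. For $J=[0,\infty]$ (nonnegative slopes), depth $0$ is $1$, depth $1$ is $\frac12,2$, and depth $2$ is $\frac13,\frac23,\frac32,3$.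

Every rational point interior to $J$ has a depth. Such a point is $\alpha P+\beta Q$ with coprime integers $\alpha,\beta\ge1$. If $\alpha=\beta=1$ it is $M$. If $\alpha>\beta$ it equals $(\alpha-\beta)P+\beta M$, which is interior to $[P,M]$ with smaller coefficient sum, and similarly if $\alpha<\beta$. Induct on $\alpha+\beta$.

**Automorphisms.** An automorphism $\theta$ of $F_2$ acts linearly on homology, hence by a homeomorphism $\theta_*$ on $\mathscr{PL}=\mathbb R\cup\{\infty\}$. If $[\rho\circ\theta]=[\rho]$, then $\operatorname{tr}\rho(\theta\gamma)=\operatorname{tr}\rho(\gamma)$ for all $\gamma$, so a sequence $\gamma_n\to\lambda$ with bounded traces goes to $\theta\gamma_n\to\theta_*\lambda$ with the same traces. The same holds for $\theta^{-1}$. Thus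
$$[\rho\circ\theta]=[\rho]\quad\Longrightarrow\quad\theta_*\,\mathcal E(\rho)=\mathcal E(\rho). \tag{3}$$

## 3. Growth across an arc, and end sets that are empty, a point, or everything

To show that a point is *not* an end invariant we need lower bounds on traces over whole arcs. The basic one follows.

**Lemma 1.** Let $J=[P,Q]$ be an arc with adjacent endpoints and mediant $M$, and let $\alpha,\beta,\mu$ be the traces of $P,Q,M$. Suppose $|\alpha|,|\beta|\ge3$ and $|\mu|\ge\max(|\alpha|,|\beta|)$. Then every rational point of depth $k$ in $J$ has trace of modulus at least $2^k|\mu|$. So $\{\gamma\in J\cap\mathscr S:|\operatorname{tr}\gamma|\le C\}$ is finite for every $C$, and empty if $C<\min(|\alpha|,|\beta|)$.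

*Proof.* The common neighbors of $P$ and $M=P+Q$ are $M-P=Q$, which is not in $[P,M]$, and $P+M$, which is the mediant of $[P,M]$. By (2) the latter has trace $\mu'=\alpha\mu-\beta$, so
$$|\mu'|\ge3|\mu|-|\mu|=2|\mu|\ge\max(|\alpha|,|\mu|).$$
Also $|\alpha|,|\mu|\ge3$, so $[P,M]$ satisfies the hypotheses again, with $|\mu'|\ge2|\mu|$. The same argument works for $[M,Q]$. A point of depth $k+1$ in $J$ has depth $k$ in one of the two sub-arcs, so induction on $k$ gives the bound $2^k\cdot2|\mu|$ for it. The last sentence follows because each depth has finitely many points, the interior traces are at least $|\mu|$ in modulus, and the endpoint traces are $\alpha,\beta$. $\square$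

**Example: $(3,3,3)$, in $\mathcal X_{-2}$.** The classes $X,Y$ bound two arcs. Their mediants, of slopes $1$ and $-1$, have traces $3$ and $3\cdot3-3=6$. Lemma 1 applies to both arcs, so only finitely many classes have $|\operatorname{tr}|\le C$, and $\mathcal E(\rho)=\varnothing$.

**Example: $(0,0,0)$, in $\mathcal X_{-2}$.** By (2), $XY^{-1}$ also has trace $0\cdot0-0=0$. Each new mediant $P+M$ of an arc $[P,M]$ has trace $0\cdot0-0=0$, so all traces are $0$. Every point of the circle is a limit of distinct rational points, so $\mathcal E(\rho)=\mathscr{PL}$.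

**Example: $(0,3,3)$, in $\mathcal X_{16}$.** The neighbors of $X$ are the classes $X^nY$, $n\in\mathbb Z$, with traces $\pm3$. Let $K_n$ be the arc from $X^nY$ to $X^{n+1}Y$ that does not contain $X$. In reciprocal slope it is $[n,n+1]$, so the arcs $K_n$ cover $\mathscr{PL}\setminus\{X\}$. The common neighbors of the endpoints of $K_n$ are $X$ and the mediant of $K_n$, so the mediant has trace $(\pm3)(\pm3)-0$, of modulus $9$. Lemma 1 applies to every $K_n$. A point other than $X$ is interior to some $K_n$ or is a common endpoint of two consecutive ones, so it satisfies (1). Hence $\mathcal E(\rho)=\{X\}$, which settles Section 1.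

In Section 6 we shall meet a character with exactly two end invariants. In Ser Peow Tan, Yan Loi Wong and Ying Zhang, "The SL(2,C) character variety of the one-holed torus", arXiv:math/0509033 (2005), the following is conjectured.

**Conjecture.** Suppose that $\mathcal E(\rho)$ has more than two elements. Then either $\mathcal E(\rho)=\mathscr{PL}$ or $\mathcal E(\rho)$ is a Cantor subset of $\mathscr{PL}$, that is, a nonempty compact, perfect, totally disconnected subset.

The conjecture is false, already for $\kappa=-2$.

**Theorem 1.** There is $[\rho]\in\mathcal X_{-2}$ such that $\mathcal E(\rho)$ is infinite and has an isolated point. In particular $\mathcal E(\rho)$ has more than two elements, is not perfect (so not a Cantor set), and is not all of $\mathscr{PL}\cong S^1$.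

**Theorem 2.** There is a neighborhood $U$ of $-2$ in $\mathbb C$ such that for every $\kappa\in U$ the following holds. For all numbers $c=2\cos(\pi p/q)$ with $p/q\in\mathbb Q\cap(0,1)$, with at most one exception $c$, there is $[\rho]\in\mathcal X_\kappa$ with $\operatorname{tr}\rho(X)=c$ such that $\mathcal E(\rho)$ has infinitely many isolated points, and these accumulate at the non-isolated point $X\in\mathcal E(\rho)$. In particular every $\mathcal X_\kappa$, $\kappa\in U$, contains infinitely many counterexamples.

We need two things from one character: an isolated end, and a symmetry that moves this end to infinitely many places. The last example suggests where a symmetry may come from: when $\operatorname{tr}X$ is $0$, the traces along $X^nY$ are periodic. We look for the isolated end first.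

## 4. Fibonacci words and the trace map

**A hyperbolic automorphism.** Let $\theta$ be the automorphism $X\mapsto Y$, $Y\mapsto XY$, and put $W_n=\theta^n(X)$ for $n\in\mathbb Z$. Then $W_0=X$, $W_1=Y$, and $W_2=XY$. Applying $\theta^n$ to $W_2=W_0W_1$ gives
$$W_{n+2}=W_nW_{n+1}\qquad(n\in\mathbb Z).$$
For a character $[\rho]$ put $f_n=\operatorname{tr}\rho(W_n)$. Since $W_{n+1}^{-1}W_{n+2}=W_{n+1}^{-1}W_nW_{n+1}$ is conjugate to $W_n$, the trace identity gives $f_{n+3}=f_{n+1}f_{n+2}-f_n$. So for all $n\in\mathbb Z$
$$(f_{n+1},f_{n+2},f_{n+3})=T(f_n,f_{n+1},f_{n+2}),\qquad T(x,y,z)=(y,z,yz-x). \tag{4}$$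
The map $T$ is a polynomial automorphism of $\mathbb C^3$ with inverse $(u,v,w)\mapsto(uv-w,u,v)$. It preserves $x^2+y^2+z^2-xyz-2$, because
$$y^2+z^2+(yz-x)^2-yz(yz-x)=y^2+z^2+x^2-xyz .$$
The triple at $n=0$ is $(f_0,f_1,f_2)=(x,y,z)$, the coordinates of $[\rho]$.

**Where the slopes go.** Let $s_n$ be the slope of $W_n$. On homology $\theta$ sends $(m,n)$ to $(n,m+n)$, so on slopes $\theta_*(s)=1+1/s$. Its fixed points are $\varphi$ and $\bar\varphi=\frac{1-\sqrt5}{2}=-1/\varphi$. In the coordinate
$$t=\frac{s-\varphi}{s-\bar\varphi}$$
on the circle, $\varphi$ is $t=0$ and $\bar\varphi$ is $t=\infty$, so $\theta_*$ becomes $t\mapsto\lambda t$ for some constant $\lambda$. The point $s_1=\infty$ is $t=1$, and its image $s_2=1$ is $t=\frac{1-\varphi}{1-\bar\varphi}=\frac{\bar\varphi}{\varphi}=-\varphi^{-2}$. So $\lambda=-\varphi^{-2}$, and $W_n$ sits at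
$$t_n=(-\varphi^{-2})^{\,n-1}\qquad(n\in\mathbb Z).$$
Thus $t_n>0$ for odd $n$, $t_n<0$ for even $n$, and $|t_n|$ decreases strictly, to $0$ as $n\to+\infty$ and from $\infty$ as $n\to-\infty$. In slopes, $s_0,s_1,s_2,\dots$ is $0,\infty,1,2,\frac32,\frac53,\dots$ and converges to $\varphi$, while $s_{-1},s_{-2},s_{-3},\dots$ is $-1,-\frac12,-\frac23,\dots$ and converges to $\bar\varphi$.

**The arcs $I_n$.** The classes $W_n$ and $W_{n+2}$ are adjacent, and $W_{n+1}=W_{n+2}-W_n$ (as vectors) is one of their common neighbors. Let $I_n=[W_n,W_{n+2}]$ be the arc not containing $W_{n+1}$. In the coordinate $t$ it is the segment between $t_n$ and $t_{n+2}$, which have the same sign, and the segment avoids $0$ and $\infty$. Consequently: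

- consecutive arcs $I_{n-2},I_n$ on one side meet exactly in their common endpoint $s_n$;
- for each $N$, the union of $\{\varphi\}$ and all $I_n$ with $n\ge N$ is the closed arc with endpoints $s_N,s_{N+1}$ that contains $\varphi$;
- the union of all $I_n$, $n\in\mathbb Z$, is $\mathscr{PL}\setminus\{\varphi,\bar\varphi\}$.

## 5. Arcs whose endpoints have small trace

If $(f_n)$ stays bounded as $n\to+\infty$, then $\varphi$ is an end invariant. For it to be isolated, we want finiteness of small traces in each arc $I_n$, and Lemma 1 is the tool at hand. But it asks for endpoint traces of modulus at least $3$, while the endpoints of $I_n$ carry members of the bounded sequence $(f_n)$, and in our case these will have modulus near $\sqrt3$. So Lemma 1 cannot be applied to $I_n$. We first cut $I_n$ into infinitely many arcs by two staircases of classes running toward its two endpoints.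

A one-step estimate does not handle the staircases either. Along $B+kA$ the traces satisfy $u_{k+1}=au_k-u_{k-1}$, and when $|a|=\sqrt3$ the estimate $|u_{k+1}|\ge|a||u_k|-|u_{k-1}|$ under the assumption $|u_k|\ge|u_{k-1}|$ gives only the factor $\sqrt3-1<1$. Two steps at a time, the coefficient becomes $a^2-2$, which for the non-real $a$ that we shall use has modulus $\sqrt7>2$. This explains the next definition.

**Definition.** Let $\mathcal N\subset\mathbb C^3$ be the open set of $(a,c,b)$ such that, with $d=ab-c$,
$$|a|,|b|,|c|<2,\quad|a^2-2|,|b^2-2|>\tfrac52,\quad|d|>3,\quad|ad-b|>3,\quad|bd-a|>3. \tag{5}$$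

For instance $(1,1,1)$ is not in $\mathcal N$, since $|1-2|<\frac52$. Section 6 checks a point that is.

**Lemma 2.** If $(f_n,f_{n+1},f_{n+2})\in\mathcal N$, then for every $C$ only finitely many $\gamma\in I_n\cap\mathscr S$ satisfy $|\operatorname{tr}\gamma|\le C$.

*Proof.* Let $A=W_n$, $B=W_{n+2}$, also as vectors, so $B-A=W_{n+1}$, and let $a=f_n$, $c=f_{n+1}$, $b=f_{n+2}$.

**Step 1: the staircase toward $A$ has growing traces.** Let $U_k=B+kA$ and $u_k=\operatorname{tr}U_k$. Then $u_{-1}=c$ and $u_0=b$. By (2) for the adjacent pair $U_k,A$, $u_{k+1}=au_k-u_{k-1}$, so $u_1=ab-c=d$ and $u_2=ad-b$. Substituting $u_{k+1}=au_k-u_{k-1}$ and $au_{k-1}=u_k+u_{k-2}$ into $u_{k+2}=au_{k+1}-u_k$ gives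
$$u_{k+2}=a^2u_k-au_{k-1}-u_k=(a^2-2)u_k-u_{k-2}. \tag{6}$$
By (5), $|u_{-1}|<2<3<|u_1|$ and $|u_0|<2<3<|u_2|$. If $|u_k|\ge|u_{k-2}|$, then (6) gives $|u_{k+2}|\ge(\frac52-1)|u_k|=\frac32|u_k|$. Induction from $k=1$ (odd indices) and $k=2$ (even indices) shows that $|u_k|>3$ for all $k\ge1$ and $|u_k|\to\infty$.

**Step 2: Lemma 1 applies between consecutive stairs.** For $k\ge1$ let $J_k=[U_k,U_{k+1}]\subset I_n$. The common neighbors of $U_k,U_{k+1}$ are $U_{k+1}-U_k=A\notin J_k$ and the mediant of $J_k$, whose trace is therefore $u_ku_{k+1}-a$. With $\mu_k=\max(|u_k|,|u_{k+1}|)\ge3$,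
$$|u_ku_{k+1}-a|\ge3\mu_k-2\ge\mu_k .$$
So $J_k$ satisfies the hypotheses of Lemma 1.

**Step 3: the staircase toward $B$.** Let $U'_k=A+kB$ with traces $u'_k$. Up to sign $U'_{-1}$ is $B-A$, so $u'_{-1}=c$; also $u'_0=a$, $u'_{k+1}=bu'_k-u'_{k-1}$, $u'_1=ab-c=d$ and $u'_2=bd-a$. The conditions (5) are symmetric in $a$ and $b$, so Steps 1 and 2 apply with $a,b$ exchanged: $|u'_k|>3$ for $k\ge1$, $|u'_k|\to\infty$, and Lemma 1 applies to $J'_k=[U'_k,U'_{k+1}]\subset I_n$ for $k\ge1$.

**Step 4: assembling $I_n$.** We have $U_1=U'_1=A+B$, the mediant of $I_n$. Since $U_{k+1}$ is the mediant of $[A,U_k]$, the $U_k$ move monotonically, and they converge to $A$. Likewise the $U'_k$ converge monotonically to $B$. Hence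
$$I_n=\{A,B\}\cup\bigcup_{k\ge1}(J_k\cup J'_k).$$
By Lemma 1 each of these arcs contains finitely many classes with $|\operatorname{tr}|\le C$, and $J_k$ contains none once $\min(|u_k|,|u_{k+1}|)>C$; the same holds for $J'_k$ with $u'$. Since $|u_k|,|u'_k|\to\infty$, only finitely many arcs contribute. $\square$

**Lemma 3.** If $(f_n)_{n\ge0}$ is bounded and $(f_n,f_{n+1},f_{n+2})\in\mathcal N$ for all $n\ge N$, where $N\ge0$, then $\varphi$ is an isolated point of $\mathcal E(\rho)$.

*Proof.* The classes $W_n$ are distinct, converge to $\varphi$, and have bounded traces, so $\varphi\in\mathcal E(\rho)$. Let $O$ be the open arc with endpoints $s_N,s_{N+1}$ containing $\varphi$, and let $\eta\in O\setminus\{\varphi\}$. Either $\eta$ is interior to some $I_n$ with $n\ge N$, or $\eta=s_n$ with $n\ge N+2$, and then $I_{n-2}\cup I_n$ is a neighborhood of $\eta$ with $n-2\ge N$. By Lemma 2 this neighborhood contains, for every $C$, only finitely many classes with $|\operatorname{tr}|\le C$. So (1) holds at $\eta$ and $\eta\notin\mathcal E(\rho)$. Thus $\mathcal E(\rho)\cap O=\{\varphi\}$.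 $\square$

Lemma 3 looks only at the *forward* orbit of the triple $(f_0,f_1,f_2)$ under $T$.

## 6. Points of period two, and a character with exactly two ends

The simplest bounded orbits of $T$ are periodic ones. Put $F=T^2$, so
$$F(x,y,z)=(z,\;yz-x,\;z(yz-x)-y).$$
A fixed point has $z=x$ and $xy=x+y$; the third equation, $z(yz-x)-y=z$, then reads $xy-y=x$, which is the same condition. So the fixed points of $F$ are the triples $(x,y,x)$ with $xy=x+y$. Writing $s$ for this common value, $x$ and $y$ are the two roots of $t^2-st+s$. Using $x^2y=x\cdot s=x(x+y)$, the level is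
$$\kappa+2=2x^2+y^2-x^2y=x^2+y^2-xy=(x+y)^2-3xy=s^2-3s. \tag{7}$$

On $\kappa=-2$ this leaves $s=0$, which is the origin, where $\mathcal E=\mathscr{PL}$, and $s=3$. For $s=3$ let
$$x_0=\tfrac{3-i\sqrt3}{2},\qquad y_0=\overline{x_0},\qquad x_0y_0=x_0+y_0=3,\qquad p_*=(x_0,y_0,x_0).$$
Then $T(p_*)=(y_0,x_0,x_0y_0-x_0)=(y_0,x_0,y_0)$ and $T^2(p_*)=p_*$.

**Checking that $p_*$ and $T(p_*)$ lie in $\mathcal N$.** Take $(a,c,b)=(x_0,y_0,x_0)$ and use $x_0^2=3x_0-3$.

- $|a|=|b|=|c|=\sqrt3<2$.
- $a^2-2=b^2-2=3x_0-5=\frac{-1-3i\sqrt3}{2}$ has modulus $\sqrt7>\frac52$.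
- $d=x_0^2-y_0=(3x_0-3)-(3-x_0)=4x_0-6=-2i\sqrt3$, so $|d|=2\sqrt3>3$.
- $ad-b=bd-a=x_0(d-1)$ has modulus $\sqrt3\cdot\sqrt{13}>3$.

The point $T(p_*)$ is the complex conjugate of $p_*$, so it satisfies the same inequalities.

**Example: $\mathcal E(p_*)=\{\varphi,\bar\varphi\}$.** At the character $p_*$ the triples $(f_n,f_{n+1},f_{n+2})$, $n\in\mathbb Z$, alternate between $p_*$ and $T(p_*)$. So all $|f_n|=\sqrt3$, and since $W_n\to\varphi$ as $n\to+\infty$ and $W_n\to\bar\varphi$ as $n\to-\infty$, both points are ends. Lemma 2 applies to every $I_n$, $n\in\mathbb Z$. Every other point of the circle is interior to some $I_n$ or is a common endpoint of some $I_{n-2}$ and $I_n$, so it satisfies (1). There are no other ends.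

So here is an isolated end, at a character with exactly two ends. The direct way to get more would be to use a second symmetry of the same character. Let $\tau$ be the automorphism $X\mapsto X$, $Y\mapsto XY$ (a Dehn twist about $X$). If some power $\tau^k$, $k\ge1$, fixed the character, then by (3) it would carry $\varphi$ to infinitely many ends. This fails at $p_*$. By Step 1 of the proof of Lemma 2 with $n=0$ (so $A=X$ and $B=XY$), the traces of $X^{k+1}Y$ at $p_*$ tend to infinity in modulus. If $\tau^k$ fixed the character, these traces would be periodic in the exponent, since $\tau^k(X^jY)=X^{j+k}Y$. There is also no room to move: on the level $\kappa=-2$ the only fixed points of $F$ are the origin, $p_*$ and $T(p_*)$, and $T(p_*)$ is the complex conjugate of $p_*$ and has the same growth. The symmetry under $F$ fixes the point and with it $\operatorname{tr}X=x_0$.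

What we used for the isolation of $\varphi$, however, is Lemma 3, and it does not need $F$ to fix the character. It is enough that the forward orbit under $F$ *converges* to $p_*$. We give up the second end $\bar\varphi$ as a byproduct and gain freedom: a whole curve of characters, the stable curve of the saddle $p_*$, on which $\operatorname{tr}X$ varies. We then look on this curve for a character at which a power of $\tau$ is a symmetry.

## 7. The stable curve through $p_*$ is an entire curve

**Step 1: the derivative of $F$ at a fixed point.** We want one contracting eigenvalue and the first entry of its eigenvector. For later use let $(x,y,x)$ be any fixed point of $F$, so that $xy=x+y=s$ and $T(x,y,x)=(y,x,y)$. Since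
$$DT(x,y,z)=\begin{pmatrix}0&1&0\\0&0&1\\-1&z&y\end{pmatrix},\qquad\det DT=-1,$$
the chain rule gives
$$L=DF(x,y,x)=\begin{pmatrix}0&1&0\\0&0&1\\-1&y&x\end{pmatrix}\begin{pmatrix}0&1&0\\0&0&1\\-1&x&y\end{pmatrix}=\begin{pmatrix}0&0&1\\-1&x&y\\-x&x^2-1&y+xy\end{pmatrix}. \tag{8}$$
Its trace is $x+y+xy=2s$. Its principal $2\times2$ minors are $0$, $x$, and $x(y+xy)-y(x^2-1)=xy+y$, with sum $2s$. Its determinant is $(-1)^2=1$. So the characteristic polynomial is
$$t^3-2st^2+2st-1=(t-1)\bigl(t^2-(2s-1)t+1\bigr). \tag{9}$$
At $p_*$, where $s=3$, the eigenvalues are $1,\nu,\varepsilon$ with $\nu=\frac{5+\sqrt{21}}2$ and $\varepsilon=\nu^{-1}\in(0,1)$.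

**Step 2: the contracting eigenvector has nonzero first entry.** Let $Lv=\varepsilon v$ with $v\ne0$, where $L$ is (8) and $\varepsilon$ is an eigenvalue with $\varepsilon\neq x$. Suppose $v_1=0$. The first row of (8) gives $v_3=\varepsilon v_1=0$, and the second gives $xv_2=\varepsilon v_2$, so $v_2=0$, a contradiction. Hence $v_1\ne0$. At $p_*$ the condition $\varepsilon\ne x_0$ holds because $x_0\notin\mathbb R$.

**Step 3: the curve itself.** We want a global holomorphic parametrization on which $F$ acts as multiplication by the contracting eigenvalue, because Picard's theorem needs functions on all of $\mathbb C$.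

**Lemma 4.** Let $F$ be a polynomial automorphism of $\mathbb C^3$ with fixed point $p$ and $L=DF(p)$. Let $Lv=\varepsilon v$ with $v\ne0$ and $0<|\varepsilon|<1$, and suppose that $\varepsilon^k$ is not an eigenvalue of $L$ for any $k\ge2$. Then there is an entire map $\Psi:\mathbb C\to\mathbb C^3$ with
$$\Psi(0)=p,\qquad\Psi'(0)=v,\qquad F(\Psi(\xi))=\Psi(\varepsilon\xi). \tag{10}$$

*Proof.* *A formal solution.* Write $F(p+w)=p+Lw+R(w)$ with $R(w)=\sum_{2\le|j|\le D}r_jw^j$, a polynomial map in multi-index notation with $r_j\in\mathbb C^3$. We look for $\psi=p+w(\xi)$, $w(\xi)=\sum_{k\ge1}w_k\xi^k$, $w_1=v$, with $Lw(\xi)+R(w(\xi))=w(\varepsilon\xi)$. The coefficient of $\xi^1$ is $Lv=\varepsilon v$, which holds. For $k\ge2$ the coefficient of $\xi^k$ reads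
$$(\varepsilon^k-L)w_k=[R(w)]_k .$$
The right side depends only on $w_1,\dots,w_{k-1}$, since every term of $R$ has degree at least $2$. The matrix on the left is invertible by hypothesis. So the $w_k$ are uniquely determined.

*Convergence near $0$, by a majorant.* Use the sup norm on $\mathbb C^3$ and the matching operator norm. As $k\to\infty$, $\varepsilon^k-L\to-L$, and $L$ is invertible because $F$ is an automorphism. So $C_0=\sup_{k\ge2}\|(\varepsilon^k-L)^{-1}\|<\infty$. Let $\hat R(\sigma)=\sum_j\|r_j\|\sigma^{|j|}$, and let $g(\xi)=\sum_{k\ge1}g_k\xi^k$ solve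
$$g=\|v\|\xi+C_0\hat R(g),\qquad g(0)=0 .$$
Since $\hat R$ starts in degree $2$, the derivative of $g-\|v\|\xi-C_0\hat R(g)$ with respect to $g$ at $(0,0)$ is $1$, so the implicit function theorem gives a holomorphic $g$ near $0$. Comparing coefficients, $g_1=\|v\|$ and $g_k=C_0[\hat R(g)]_k$ for $k\ge2$; inductively all $g_k\ge0$. We claim $\|w_k\|\le g_k$. This is clear for $k=1$. If it holds below $k$, then each coordinate of $w$ has coefficients bounded by those of $g$ up to order $k-1$, so
$$\|w_k\|\le C_0\|[R(w)]_k\|\le C_0\sum_j\|r_j\|\,[g^{|j|}]_k=g_k .$$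
Hence $\psi$ converges on some disc $|\xi|<r$ and satisfies $F(\psi(\xi))=\psi(\varepsilon\xi)$ there.

*Extension to $\mathbb C$.* For $|\xi|<|\varepsilon|^{-n}r$ set $\Psi(\xi)=F^{-n}(\psi(\varepsilon^n\xi))$. Replacing $n$ by $n+1$ gives $F^{-n-1}(\psi(\varepsilon^{n+1}\xi))=F^{-n-1}(F(\psi(\varepsilon^n\xi)))=F^{-n}(\psi(\varepsilon^n\xi))$, so the definition does not depend on $n$. As $n\to\infty$ the discs exhaust $\mathbb C$. Since $F^{-1}$ is polynomial, $\Psi$ is entire, and $\Psi=\psi$ near $0$. Finally $F(\Psi(\xi))=F^{-n}(F(\psi(\varepsilon^n\xi)))=F^{-n}(\psi(\varepsilon^n\cdot\varepsilon\xi))=\Psi(\varepsilon\xi)$. $\square$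

At $p_*$ the hypothesis holds, since $0<\varepsilon^k<\varepsilon<1<\nu$ for $k\ge2$.

## 8. A character on the curve with $\operatorname{tr}X\in\{0,1\}$: proof of Theorem 1

**Step 1: choosing the character.** We want $X$ of finite order up to sign. Let $\Psi$ be the map of Lemma 4 at $p_*$ and let $h$ be its first coordinate. It is entire and $h'(0)=v_1\ne0$, so it is nonconstant. By Picard's little theorem $h$ omits at most one value, so it cannot omit both $0$ and $1$. Choose $\xi_0$ with $h(\xi_0)\in\{0,1\}$, and let $[\rho]$ be the character with coordinates $(x,y,z)=\Psi(\xi_0)$. Then $x=\operatorname{tr}\rho(X)\in\{0,1\}$.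

**Step 2: $\varphi$ is isolated in $\mathcal E(\rho)$, and $\kappa=-2$.** By (4) and (10),
$$(f_{2n},f_{2n+1},f_{2n+2})=F^n(\Psi(\xi_0))=\Psi(\varepsilon^n\xi_0)\longrightarrow p_* ,$$
and applying $T$, $(f_{2n+1},f_{2n+2},f_{2n+3})\to T(p_*)$. So $(f_n)_{n\ge0}$ is bounded. Since $\mathcal N$ is open and contains $p_*$ and $T(p_*)$, all triples with $n$ large lie in $\mathcal N$. By Lemma 3, $\varphi$ is isolated in $\mathcal E(\rho)$. Moreover $x^2+y^2+z^2-xyz-2$ is constant along the orbit, so by continuity its value equals that at $p_*$, which is $-2$ by (7). Thus $[\rho]\in\mathcal X_{-2}$.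

**Step 3: $\mathcal E(\rho)$ is infinite.** We use the twist $\tau:X\mapsto X,\ Y\mapsto XY$. Since $\operatorname{tr}X^2Y=\operatorname{tr}X\operatorname{tr}XY-\operatorname{tr}Y$, the character $[\rho\circ\tau]$ has coordinates $(x,z,xz-y)$, and iterating $\tau$ iterates this map.

- If $x=0$, the map is $(y,z)\mapsto(z,-y)$. Its square is $-1$, so its fourth power is the identity.
- If $x=1$, the map is $(y,z)\mapsto(z,z-y)$. Its square is $(y,z)\mapsto(z-y,-y)$ and its cube is $(y,z)\mapsto(-y,-z)$, so its sixth power is the identity.

In both cases $[\rho\circ\tau^{12}]=[\rho]$, so by (3) $\mathcal E(\rho)$ is invariant under $\tau_*^{12}$. On homology $\tau^{12}$ sends $(m,n)$ to $(m+12n,n)$, so it acts on reciprocal slopes $m/n$ as translation by $12$. Hence $\mathcal E(\rho)$ contains the points $\tau_*^{12k}\varphi$ with reciprocal slopes $\varphi^{-1}+12k$, $k\in\mathbb Z$, which are distinct.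

**Step 4: conclusion.** $\mathcal E(\rho)$ is infinite and has the isolated point $\varphi$. So it is not perfect, hence not a Cantor set, and it is not $\mathscr{PL}$, since a circle has no isolated points. This proves Theorem 1, and the conjecture is false. $\blacksquare$

## 9. Varying $\kappa$ and the trace of $X$: proof of Theorem 2

**Step 1: moving the fixed point with the level.** We want a saddle like $p_*$ on every nearby level. For $s$ near $3$ let $x_s,y_s$ be the roots of $t^2-st+s$. The discriminant $s^2-4s$ equals $-3\ne0$ at $s=3$, so they can be chosen holomorphic in $s$ with $x_3=x_0$, $y_3=y_0$. Then $x_sy_s=x_s+y_s=s$, and $p_s=(x_s,y_s,x_s)$ is a fixed point of $F$ with $T(p_s)=(y_s,x_s,y_s)$, by Section 6. By (7) it lies on the level $\kappa=s^2-3s-2$. The derivative $2s-3$ of this function is $3\ne0$ at $s=3$, so $s\mapsto\kappa$ maps a small neighborhood of $3$ biholomorphically onto a neighborhood $U$ of $-2$.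

**Step 2: the open conditions.** By (9) the eigenvalues of $DF(p_s)$ are $1,\nu_s,\varepsilon_s$, where $\nu_s,\varepsilon_s$ are the roots of $t^2-(2s-1)t+1$. They have product $1$, depend continuously on $s$, and at $s=3$ are $\nu,\varepsilon$. After shrinking the neighborhood of $3$, and $U$ with it, we may assume for all $s$ in it
$$0<|\varepsilon_s|<1<|\nu_s|,\qquad x_s\ne\varepsilon_s,\qquad p_s,\,T(p_s)\in\mathcal N .$$
All of these hold at $s=3$ and are open conditions.

**Step 3: the stable curves.** Fix $\kappa\in U$ and the corresponding $s$. For $k\ge2$ we have $|\varepsilon_s^k|<|\varepsilon_s|<1<|\nu_s|$, so $\varepsilon_s^k$ is not an eigenvalue of $DF(p_s)$. Lemma 4 gives an entire curve $\Psi_s$ with $\Psi_s(0)=p_s$, $F(\Psi_s(\xi))=\Psi_s(\varepsilon_s\xi)$, and $\Psi_s'(0)$ an eigenvector for $\varepsilon_s$. By Step 2 of Section 7, using $x_s\ne\varepsilon_s$, its first coordinate $h_s$ has $h_s'(0)\ne0$ and is nonconstant. Since $F^n(\Psi_s(\xi))=\Psi_s(\varepsilon_s^n\xi)\to p_s$ and $F$ preserves the level, the curve lies in $\mathcal X_\kappa$.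

**Step 4: prescribing $\operatorname{tr}X$.** By Picard's theorem, $h_s$ attains every $c=2\cos(\pi p/q)$ with $p/q\in\mathbb Q\cap(0,1)$, with at most one exception. Let $c$ be attained, $h_s(\xi_0)=c$, and let $\rho$ have character $\Psi_s(\xi_0)$. Then $[\rho]\in\mathcal X_\kappa$ and $\operatorname{tr}\rho(X)=c$. The triples $(f_{2n},f_{2n+1},f_{2n+2})=\Psi_s(\varepsilon_s^n\xi_0)$ converge to $p_s$, and those starting at odd indices converge to $T(p_s)$. Both limits lie in the open set $\mathcal N$, so Lemma 3 applies and $\varphi$ is an isolated point of $\mathcal E(\rho)$.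

**Step 5: the twist symmetry, and the point $X$.** The traces $y_n=\operatorname{tr}\rho(X^nY)$ satisfy $y_{n+1}=cy_n-y_{n-1}$ by (2). The characteristic roots $e^{\pm i\pi p/q}$ are distinct, because $0<p/q<1$, so $y_n=\alpha e^{i\pi pn/q}+\beta e^{-i\pi pn/q}$ for some constants $\alpha,\beta$, and therefore $y_{n+2q}=y_n$. There are two consequences.

- The sequence $(y_n)$ is bounded, and the distinct classes $X^nY$ have slopes $1/n\to0$, the slope of $X$. So $X\in\mathcal E(\rho)$.
- Since $\tau^{n}(Y)=X^{n}Y$ and $\tau^n(XY)=X^{n+1}Y$, the character $[\rho\circ\tau^{n}]$ has coordinates $(c,y_n,y_{n+1})$. Hence $[\rho\circ\tau^{2q}]=[\rho]$, and by (3) the homeomorphism $\tau_*^{2q}$ preserves $\mathcal E(\rho)$.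

A homeomorphism of the circle that preserves $\mathcal E(\rho)$ carries isolated points of $\mathcal E(\rho)$ to isolated points. So all $\tau_*^{2qk}\varphi$, $k\in\mathbb Z$, are isolated points of $\mathcal E(\rho)$. Their reciprocal slopes are $\varphi^{-1}+2qk$, so they are distinct, and as $|k|\to\infty$ their slopes tend to $0$. They accumulate at $X\in\mathcal E(\rho)$, which is therefore not isolated.

**Step 6: infinitely many counterexamples on each level.** Each such $\mathcal E(\rho)$ is infinite and has isolated points, so it is neither a Cantor set nor $\mathscr{PL}$. Infinitely many values of $c$ are attained, and distinct values of $c=\operatorname{tr}\rho(X)$ give distinct characters. So every $\mathcal X_\kappa$ with $\kappa\in U$ contains infinitely many counterexamples. $\blacksquare$
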